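\title{Four colors can require five paths:\\ affine plane colorings and monochromatic path covers}

\begin{abstract}
Let $H$ be a graph of chromatic number $k+1$, and let $G$ be a graph whose edges are colored with $t$ colors and whose complement does not contain $H$. A conjecture posed in a paper of Balogh, Bar\'at, Gerbner, Gy\'arf\'as and S\'ark\"ozy states that $kt$ vertex-disjoint monochromatic paths cover all but a bounded number of vertices of $G$. We show that this is false for every $k\ge1$, every such $H$ and every $t\ge4$. A linear number of vertices may remain uncovered, already for four paths in a $4$-colored complete graph. As $t\to\infty$, even $(\frac32-o(1))kt$ paths do not suffice. The colorings come from finite affine planes whose points are replaced by vertex classes of unequal sizes. For $t=1$ the conjecture is true.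
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite and all colorings are edge-colorings: a \emph{$t$-colored} graph is a graph each of whose edges receives one of $t$ colors, with no further restriction. A path is \emph{monochromatic} if all its edges have the same color; the empty graph and a single vertex count as paths of any color. The paths of a family are always vertex disjoint, and different paths may have the same color or different colors. Since empty paths are allowed, ``$r$ paths'' includes ``fewer than $r$ paths''. The complement of $G$ is denoted by $\overline G$.

How many monochromatic paths are needed to cover almost all vertices of a $t$-colored graph $G$? A graph with no edges needs as many paths as it has vertices, so $G$ must be dense in some sense. One way to ask for this is to forbid a fixed graph $H$ in the complement. For $H=K_2$ this says that $G$ is complete, and for $H=K_{k+1}$ it says that $G$ has no independent set of size $k+1$. The following conjecture is posed in~\cite{BBGGS}.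

\begin{quote}
\textbf{Conjecture.} \emph{Let $k,t\ge1$ and let $H$ be a graph with chromatic number $\chi(H)=k+1$. There is a constant $c=c(H,k,t)$ such that, for every $t$-colored graph $G$ on $n$ vertices with $H\not\subseteq\overline G$, some $kt$ vertex-disjoint monochromatic paths of $G$ cover at least $n-c$ vertices.}
\end{quote}

To see where the number $kt$ comes from, take first $H=K_2$, so that $k=1$ and $G$ is complete. For $t=1$ one path covers everything. For $t=2$ two paths cover everything~\cite{GG}. Indeed, take a red path $R$ and a blue path $B$ that together cover as many vertices as possible, and suppose that $v$ is uncovered. Neither path is empty, for otherwise $v$ could replace it. Let $r$ and $b$ be the last vertices of $R$ and $B$. By maximality $rv$ is blue and $bv$ is red. If $rb$ is red, remove $b$ from $B$ and extend $R$ by $b$ and $v$; if $rb$ is blue, remove $r$ from $R$ and extend $B$ by $r$ and $v$. Either way one more vertex is covered. For $t=3$ three paths cover everything, by a theorem of Pokrovskiy~\cite{Pokrovskiy}. The pattern suggests one path per color. For general $k$, the hypothesis allows $G$ to be a disjoint union of $k$ complete graphs, because then $\overline G$ is complete $k$-partite and contains no graph of chromatic number $k+1$. Each path lies in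 one of the complete graphs, which suggests $t$ paths for each of them. Corollary~\ref{cor:lower} confirms that $kt-1$ paths are never enough. The constant $c$ cannot be dropped either. If $H=K_{s,s}$ and $G$ is a large complete graph together with $s-1$ isolated vertices, then every edge of $\overline G$ meets one of these $s-1$ vertices, so $\overline G$ has no matching of size $s$ and does not contain $H$; yet for $t=1$ a single path misses at least $s-1$ vertices.

The pattern breaks at four colors, and by much more than a constant.

\begin{definition}\label{def:deficient}
A pair $(t,r)$ of integers, $t\ge1$, $r\ge0$, is \emph{deficient} if there are $\varepsilon>0$ and arbitrarily large $n$ such that in some $t$-coloring of $K_n$ any $r$ vertex-disjoint monochromatic paths leave at least $\varepsilon n$ vertices uncovered.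
\end{definition}

\begin{theorem}\label{thm:four}
The pair $(t,t)$ is deficient for every $t\ge4$. Consequently, for all $k\ge1$ and $t\ge4$ there are $\varepsilon>0$ and arbitrarily large $n$ for which some $t$-colored graph $G$ on $n$ vertices, a disjoint union of $k$ complete graphs, has the property that any $kt+k-1$ (in particular any $kt$) vertex-disjoint monochromatic paths miss at least $\varepsilon n$ vertices. The complement $\overline G$ contains no graph $H$ with $\chi(H)=k+1$. Thus the Conjecture fails for every $k\ge1$, every $H$ with $\chi(H)=k+1$ and every $t\ge4$.
\end{theorem}

For many colors the factor in front of $kt$ is wrong as well.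

\begin{theorem}\label{thm:parabola}
If $p\ge5$ is a prime and $t\ge p+1$, then $\bigl(t,\,t+\frac{p-5}2\bigr)$ is deficient. Consequently $(\frac32-o(1))kt$ paths do not suffice as $t\to\infty$: for every $\eta>0$ there is $t_0$ such that for all $t\ge t_0$, all $k\ge1$ and all $H$ with $\chi(H)=k+1$, the Conjecture fails even with $\lfloor(\frac32-\eta)kt\rfloor$ paths in place of $kt$.
\end{theorem}

\begin{theorem}\label{thm:one}
For $t=1$ the Conjecture is true for all $k$ and all $H$.
\end{theorem}

Together with the cases $t\le3$ above, Theorem~\ref{thm:four} shows that for $H=K_2$ the Conjecture holds if and only if $t\le3$. For $t=2$ and $k=1$ it holds for every bipartite $H$~\cite{BBGGS}. We do not decide the cases $t=2$, $k\ge2$, nor the case $t=3$ for general $H$.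

The counterexamples combine two mechanisms. The first is a matter of size: if a path can leave a set $I$ only through a smaller set $J$, then it cannot cover $I$ (Section~\ref{sec:tools}). The second is geometric: in a coloring built on a finite affine plane every monochromatic path is confined to a line, and a family of paths that covers almost everything yields a family of lines that covers the plane (Section~\ref{sec:planes}). Small covers of a plane by lines are rigid, so only a few configurations remain, and the sizes are chosen so that the first mechanism defeats each of them. Sections~\ref{sec:four} and~\ref{sec:parabola} carry this out in the planes of order $3$ and of order $p$. Section~\ref{sec:one} proves Theorem~\ref{thm:one} and is independent of the rest.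

\section{Counting successors, adding colors, taking copies}\label{sec:tools}

In a family of disjoint paths, a \emph{path-neighbor} of a vertex $x$ is a vertex that is adjacent to $x$ along the path containing $x$. An uncovered vertex, or a vertex that forms a path by itself, has no path-neighbors. Every lower bound in this paper comes from the following count.

\begin{lemma}\label{lem:succ}
Let $Q_1,\dots,Q_j$ be disjoint paths and let $I,J$ be disjoint sets of vertices such that every path-neighbor of a vertex of $I$ lies in $J$. Then the paths cover at most $|J|+j$ vertices of $I$. In particular, if they leave $\rho$ vertices of the graph uncovered, then $|I|\le|J|+j+\rho$.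
\end{lemma}

\begin{proof}
Orient each path. Every covered vertex of $I$, except possibly the last vertex of a path, has a successor, which lies in $J$. Distinct vertices have distinct successors because the paths are disjoint.
\end{proof}

As a first use, we show that a new color can always be made to cost a new path. We add a set $A$ of new vertices that can be reached only in the new color. It must be large, so that it cannot be ignored, but small compared with what the old paths miss, so that a path alternating between $A$ and the old vertices cannot repair the old deficiency.

\begin{lemma}\label{lem:color}
If $(t,r)$ is deficient, then $(t+1,r+1)$ is deficient.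
\end{lemma}

\begin{proof}
Let $K$ be a $t$-colored $K_n$, with $n$ large, in which any $r$ paths miss at least $\varepsilon n$ vertices. Add a set $A$ of $a=\lceil\varepsilon n/2\rceil$ new vertices and give all edges that meet $A$ the new color $t+1$. Consider $r+1$ disjoint monochromatic paths, and let $j$ be the number of those that have at least two vertices and meet $A$.

If $j=0$, each path covers at most one vertex of $A$, so at least $a-r-1\ge\varepsilon n/2-r-1$ vertices are uncovered.

If $j\ge1$, these $j$ paths have color $t+1$, and no edge inside $V(K)$ has this color. By Lemma~\ref{lem:succ} with $I=V(K)$ and $J=A$, they cover at most $a+j\le a+r+1$ vertices of $K$. The remaining paths, at most $r$ of them, are single vertices of $A$ or monochromatic paths of $K$, so they miss at least $\varepsilon n$ vertices of $K$. Hence at least $\varepsilon n-a-r-1\ge\varepsilon n/2-r-2$ vertices are uncovered.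

For large $n$ we have $\varepsilon n/2-r-2\ge\varepsilon n/4\ge\frac\varepsilon8(n+a)$, where the last step uses $a\le n$.
\end{proof}

\begin{lemma}\label{lem:copies}
Let $(t,r)$ be deficient and $k\ge1$. There are $\varepsilon'>0$ and arbitrarily large $N$ for which some $t$-colored disjoint union $G$ of $k$ complete graphs, with $N$ vertices, has the property that any $k(r+1)-1$ disjoint monochromatic paths miss at least $\varepsilon'N$ vertices. The graph $\overline G$ contains no $H$ with $\chi(H)=k+1$.
\end{lemma}

\begin{proof}
Let $G$ consist of $k$ copies of a colored $K_n$ as in Definition~\ref{def:deficient}. Each path lies in one copy, so some copy contains at most $r$ of the paths, and at least $\varepsilon n=(\varepsilon/k)N$ of its vertices are uncovered. The graph $\overline G$ is complete $k$-partite, so all its subgraphs have chromatic number at most $k$.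
\end{proof}

\begin{corollary}\label{cor:lower}
The pair $(t,t-1)$ is deficient for every $t\ge1$. Hence the number $kt$ in the Conjecture cannot be replaced by $kt-1$ for any $k$, $t$ and $H$.
\end{corollary}

\begin{proof}
The pair $(1,0)$ is deficient with $\varepsilon=1$. Apply Lemma~\ref{lem:color} repeatedly, and then Lemma~\ref{lem:copies} with $r=t-1$.
\end{proof}

Lemma~\ref{lem:color} preserves the difference $r-t$. It carries a counterexample from one number of colors to all larger ones, but it cannot create one. For that we need a coloring in which the colors do better than one path each, and by the results quoted in Section~\ref{sec:intro} it has at least four colors.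

\section{Colorings from affine planes}\label{sec:planes}

Let $q$ be a prime. The \emph{affine plane} $AG(2,q)$ has point set $\mathbb F_q^2$. A \emph{direction} is a one-dimensional subspace of $\mathbb F_q^2$, and the \emph{lines} of direction $\delta$, or \emph{$\delta$-lines}, are the cosets of $\delta$. There are $q+1$ directions. Each line has $q$ points, and the $q$ lines of one direction, which form a \emph{parallel class}, partition the plane. Two distinct points $v,w$ lie on exactly one line $vw$, and two lines of different directions meet in exactly one point. Each point lies on $q+1$ lines, one of each direction; they form the \emph{pencil} at that point.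

A \emph{plane coloring} of order $q$ is a coloring of a complete graph of the following kind. The vertex set is partitioned into nonempty classes $V_v$, one for each point $v$ of $AG(2,q)$, and the colors are the $q+1$ directions. An edge between $V_v$ and $V_w$, $v\ne w$, is colored by the direction of the line $vw$. The sizes of the classes and the colors of the edges inside them are the free parameters.

\begin{lemma}\label{lem:lines}
In a plane coloring, every nonempty monochromatic path $Q$ can be assigned a line $L(Q)$ such that all edges of $Q$ are colored by the direction of $L(Q)$ and $Q$ meets only classes $V_v$ with $v\in L(Q)$. If a family of monochromatic paths leaves fewer vertices uncovered than the smallest class has, then the lines of its nonempty paths cover all points of the plane.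
\end{lemma}

\begin{proof}
If $Q$ is a single vertex of $V_v$, take any line through $v$. Otherwise let $\delta$ be the color of $Q$. Two vertices joined by an edge of color $\delta$ lie in the same class or in the classes of two points on a common $\delta$-line. Since the $\delta$-lines partition the plane, all classes that $Q$ visits belong to points of a single $\delta$-line. For the second statement, every class is met by some path, and the line of that path contains the point of the class.
\end{proof}

From now on empty paths are discarded, each path has a fixed line as in the lemma, and the \emph{color} of a path means the direction of its line, also for one-vertex paths. We shall use repeatedly that if a path on the line $L$ passes through $x\in V_v$, then each path-neighbor of $x$ lies either in a class $V_w$ with $w\in L\setminus\{v\}$, or in $V_v$ and joined to $x$ in the direction of $L$.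

Lemma~\ref{lem:lines} alone gives little: $q$ parallel lines cover the plane, so it forces only $q$ paths with $q+1$ colors. The gain comes from the free parameters. The smallest plane shows how.

\begin{example}\label{ex:two}
Let $q=2$. Call the four points $a,b,c,z$. The lines are the six pairs of points, and the three parallel classes are $\{bc,az\}$, $\{ac,bz\}$, $\{ab,cz\}$; call their directions $\delta_a,\delta_b,\delta_c$. Let $V_z,V_a,V_b,V_c$ have sizes $M,2M,3M,4M$. Color the edges inside $V_v$ by $\delta_v$ for $v\in\{a,b,c\}$, and those inside $V_z$ arbitrarily. We claim that two paths miss at least $M-1$ of the $10M$ vertices. Otherwise their two lines cover the four points, so they are $vz$ and $uw$ for some labeling $\{u,v,w\}=\{a,b,c\}$ with $|V_u|<|V_w|$. Then $V_w$ is met only by the path on $uw$. Its color is $\delta_v$, which does not occur inside $V_w$, so every path-neighbor of a vertex of $V_w$ lies in $V_u$. By Lemma~\ref{lem:succ} this path covers at most $|V_u|+1$ vertices of $V_w$, and at least $M-1$ vertices of $V_w$ are missed.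
\end{example}

The example proves again that $(3,2)$ is deficient, and it shows the method in full. The class $V_z$ has one function, to force the lines to cover the plane. The covers by two lines are classified. In each of them the inner colors make some class independent in the color of the path that must cover it, and the sizes are unbalanced. Two lines cover the plane, but three paths are needed: a gain of one. To show that $(4,4)$ is deficient we need a gain of two in the plane of order $3$.

\section{Four colors: a triangle in the plane of order three}\label{sec:four}

\subsection*{Covers by four lines}

\begin{lemma}\label{lem:cover}
Let $F$ be a set of at most four lines of $AG(2,3)$ that covers all nine points. Then $F$ contains a parallel class, or $F$ is the pencil of four lines through a point.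
\end{lemma}

\begin{proof}
Suppose first that $F$ contains two parallel lines, and let $\ell$ be the third line of their class. If $\ell\notin F$, its three points are covered by the at most two other members of $F$, each of which meets $\ell$ in at most one point. This is impossible, so $\ell\in F$.

Suppose now that any two lines of $F$ meet. List them as $\ell_1,\ell_2,\dots$. The first covers three points, and each later one covers at most two points not covered before, since it meets $\ell_1$. As $9=3+2+2+2$, there are four lines and each of $\ell_3,\ell_4$ has only one point in $\ell_1\cup\ell_2$. This point lies on both $\ell_1$ and $\ell_2$, so all four lines pass through the point $\ell_1\cap\ell_2$.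
\end{proof}

\subsection*{Choosing the inner colors}

Let $a=(0,0)$, $b=(1,0)$, $c=(0,1)$. These three points are not collinear; we call them \emph{heavy} and the other six points \emph{light}. Let $\delta_a,\delta_b,\delta_c$ be the directions of the sides $bc$, $ac$, $ab$ of the triangle. They are distinct, because any two sides meet. Let $\delta_0$ be the fourth direction. If $\{u,v,w\}=\{a,b,c\}$, the pencil at $v$ consists of the side $vu$, of direction $\delta_w$, the side $vw$, of direction $\delta_u$, and the lines of directions $\delta_v$ and $\delta_0$. The last two contain no heavy point other than $v$.

As in Example~\ref{ex:two}, the light classes will be small, of equal size $M$, and the heavy classes large and of unequal sizes, say with $2M\le|V_a|$ and $|V_b|+M\le|V_c|$. The question is how to color inside the heavy classes, and the two uniform choices both fail.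

Suppose that $V_v$ is colored by $\delta_v$ for each heavy $v$, as in the example. Then four paths cover everything. Three of them have color $\delta_a$. On the $\delta_a$-line through $a$, one path alternates between $V_a$ and the two light classes and then runs through the rest of $V_a$. On the line with three light points, one path cycles through the three classes. On the side $bc$, one path alternates between $V_c$ and the union of $V_b$ with the light class. What remains is a part of $V_c$, which is complete in color $\delta_c$ and is covered by the fourth path. If instead every heavy class is colored by $\delta_0$, three paths are enough, since each $\delta_0$-line contains exactly one heavy point and is covered like the line through $a$ above.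

The remedy is to mix the two colorings so that each spoils the other. Split $V_v$ into a large part $X_v$, colored by $\delta_0$, and a small part $Y_v$ whose edges inside $V_v$ all have color $\delta_v$. Now the $\delta_0$-paths have no efficient access to $Y_a,Y_b,Y_c$, and a fourth line cannot reach all three. The $\delta_v$-paths have two defects instead of one: they cannot cover $X_v$, which is independent in color $\delta_v$ and larger than $Y_v$, and they cannot cover the larger class on the opposite side. The sizes will be such that one more path cannot repair both.

\subsection*{The coloring}

Fix an integer $M\ge6$ and put $\kappa=7M$. Light classes have $M$ vertices; their union $Z$ has $6M$ vertices. For heavy $v$ let $V_v=X_v\cup Y_v$ be a disjoint union with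
\[
|Y_a|=|Y_b|=|Y_c|=\kappa,\qquad |X_a|=3\kappa,\quad |X_b|=4\kappa,\quad |X_c|=5\kappa .
\]
So $V_a,V_b,V_c$ have sizes $4\kappa,5\kappa,6\kappa$, and the number of vertices is $n=6M+15\kappa=111M$. For heavy $v$, edges inside $X_v$ get color $\delta_0$, and edges inside $Y_v$ or between $X_v$ and $Y_v$ get color $\delta_v$. Edges inside light classes are colored arbitrarily. See Figure~\ref{fig:triangle}. The unit $\kappa$ is chosen larger than $|Z|$, so that the light vertices are too few to correct a difference of $\kappa$ between heavy sets.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw[rounded corners] (-0.9,-0.8) rectangle (2.9,0.8);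
\node[draw,circle,minimum size=13mm,inner sep=0pt,align=center] (xa) at (0,0) {$X_a$\\ $\delta_0$};
\node[draw,circle,minimum size=10mm,inner sep=0pt,align=center] (ya) at (2.1,0) {$Y_a$\\ $\delta_a$};
\draw (xa) -- node[above] {$\delta_a$} (ya);
\draw[rounded corners] (5.1,-0.8) rectangle (8.9,0.8);
\node[draw,circle,minimum size=13mm,inner sep=0pt,align=center] (xb) at (6,0) {$X_b$\\ $\delta_0$};
\node[draw,circle,minimum size=10mm,inner sep=0pt,align=center] (yb) at (8.1,0) {$Y_b$\\ $\delta_b$};
\draw (xb) -- node[above] {$\delta_b$} (yb);
\draw[rounded corners] (2.1,2.0) rectangle (5.9,3.6);
\node[draw,circle,minimum size=13mm,inner sep=0pt,align=center] (xc) at (3,2.8) {$X_c$\\ $\delta_0$};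
\node[draw,circle,minimum size=10mm,inner sep=0pt,align=center] (yc) at (5.1,2.8) {$Y_c$\\ $\delta_c$};
\draw (xc) -- node[above] {$\delta_c$} (yc);
\draw[very thick] (2.9,0) -- node[above] {$\delta_c$} (5.1,0);
\draw[very thick] (1.2,0.8) -- node[above left] {$\delta_b$} (2.7,2.0);
\draw[very thick] (6.8,0.8) -- node[above right] {$\delta_a$} (5.3,2.0);
\end{tikzpicture}
\caption{The three heavy classes $V_v=X_v\cup Y_v$ of the $4$-coloring, for the triangle $a,b,c$ in $AG(2,3)$. The label inside a circle is the color of all edges inside that set; the label on a segment is the color of all edges between the two sets it joins. The six light classes are not shown.}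
\label{fig:triangle}
\end{figure}

The description of the pencil at a heavy point gives the following table of neighbors. Let $\{u,v,w\}=\{a,b,c\}$.
\begin{itemize}
\item[(N1)] Edges of color $\delta_w$ from $V_v$ go to $V_u\cup Z$. Indeed $\delta_w$ does not occur inside $V_v$, and the $\delta_w$-line through $v$ is the side $vu$, whose third point is light.
\item[(N2)] Edges of color $\delta_0$ from $Y_v$ go to $Z$. Indeed all edges from $Y_v$ inside $V_v$ have color $\delta_v$, and the other points of the $\delta_0$-line through $v$ are light.
\item[(N3)] Edges of color $\delta_v$ from $X_v$ go to $Y_v\cup Z$. Indeed edges inside $X_v$ have color $\delta_0$, and the other points of the $\delta_v$-line through $v$ are light.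
\end{itemize}

\begin{proposition}\label{prop:four}
In this coloring, any four disjoint monochromatic paths leave at least $M-4$ vertices uncovered.
\end{proposition}

\begin{proof}
Suppose that at most four nonempty paths leave $\rho<M-4$ vertices uncovered. Lemma~\ref{lem:succ} then takes the following form.
\begin{itemize}
\item[(B)] \emph{If $I,J$ are disjoint subsets of $V_a\cup V_b\cup V_c$ and every path-neighbor of a vertex of $I$ lies in $J\cup Z$, then $|I|-|J|<\kappa$.}
\end{itemize}
Indeed, $|I|\le|J|+6M+4+\rho<|J|+7M$. Each case below ends by exhibiting such a pair with $|I|-|J|\ge\kappa$. Two instances are needed several times. Let $v$ be a heavy point.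
\begin{itemize}
\item[(A0)] \emph{Some path that meets $V_v$ has a color other than $\delta_0$.} Otherwise (N2) allows $I=Y_v$, $J=\emptyset$ in (B), and $|I|-|J|=\kappa$.
\item[(A1)] \emph{Some path that meets $V_v$ has a color other than $\delta_v$.} Otherwise (N3) allows $I=X_v$, $J=Y_v$ in (B), and $|I|-|J|\ge2\kappa$.
\end{itemize}

Every class has more than $\rho$ vertices, so by Lemma~\ref{lem:lines} the set $F$ of lines of the paths covers the plane. By Lemma~\ref{lem:cover}, $F$ contains a parallel class or is a pencil. If $F$ contains the parallel class of direction $\delta$, then at least three paths have color $\delta$, so at most one path has another color; if it exists, we call it $R$ and its line $\ell$.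

\medskip
\noindent\emph{Case 1: $F$ contains all $\delta_0$-lines.} By (A0), the path $R$ exists and meets each of $V_a,V_b,V_c$. Then $\ell$ contains $a,b,c$, which are not collinear.

\medskip
\noindent\emph{Case 2: $F$ contains all $\delta_v$-lines for a heavy point $v$.} By (A1), the path $R$ exists and $v\in\ell$. Hence $\ell$ contains at most one of the other two heavy points $u,w$.

Suppose that $\ell$ contains neither, and choose the names so that $|V_w|>|V_u|$. Then $V_w$ is met only by paths of color $\delta_v$. By (N1), applied at the point $w$, their edges from $V_w$ go to $V_u\cup Z$. So (B) applies to $I=V_w$, $J=V_u$, but the sizes $4\kappa,5\kappa,6\kappa$ differ pairwise by at least $\kappa$.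

Suppose that $\ell$ contains one of them, and call it $u$. Then $\ell=uv$, the color of $R$ is $\delta_w$, and $w\notin\ell$. This is the one case in which $R$ interacts with both defects: it can cover vertices of $X_v$, but only by spending vertices of $V_u$, which are also what the $\delta_v$-paths need to cover $V_w$. So we let the two demands compete and put
\[
I=X_v\cup V_w,\qquad J=Y_v\cup V_u .
\]
On a path of color $\delta_v$, neighbors of vertices of $X_v$ lie in $Y_v\cup Z$ by (N3), and neighbors of vertices of $V_w$ lie in $V_u\cup Z$ by (N1). The path $R$ does not meet $V_w$, and on $R$ neighbors of vertices of $X_v$ lie in $V_u\cup Z$ by (N1). So (B) applies, but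
\[
|I|-|J|=|X_v|+|X_w|+\kappa-\bigl(\kappa+|X_u|+\kappa\bigr)\ge(3+4-5-1)\kappa=\kappa .
\]

\medskip
\noindent\emph{Case 3: $F$ is the pencil at a point $x$.} There are four paths, one on each line through $x$. A class $V_y$ with $y\ne x$ is met only by the path on the line $xy$.

Suppose that $x=v$ is heavy, and let $u,w$ be the other heavy points. The class $V_u$ is met only by the path on the side $vu$, and $V_w$ only by the path on the side $vw$. By (N1), applied at $u$ and at $w$, all path-neighbors of vertices of $I=V_u\cup V_w$ lie in $J\cup Z$ with $J=V_v$. But $|I|-|J|\ge(4+5-6)\kappa=3\kappa$.

Suppose that $x$ is light. Two sides of the triangle meet in a heavy point, so $x$ lies on at most one side. Let $v$ be the heavy point off this side, or any heavy point if $x$ is on no side. Then $x$ lies on neither of the two sides through $v$, so the line $xv$ has direction $\delta_0$ or $\delta_v$. The only path that meets $V_v$ has this color, contrary to (A0) or (A1).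
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
For $M\ge6$ we have $M-4\ge M/3=n/333$, so $(4,4)$ is deficient by Proposition~\ref{prop:four}. By Lemma~\ref{lem:color}, $(t,t)$ is deficient for all $t\ge4$. Lemma~\ref{lem:copies} with $r=t$ gives the graph $G$, since $k(t+1)-1=kt+k-1$. The number of uncovered vertices is unbounded, so no constant $c(H,k,t)$ exists.
\end{proof}

\begin{remark}
The light classes hold less than six percent of the vertices, but the proof needs them. Four paths do cover all heavy vertices: a $\delta_c$-path alternating between $V_a$ and a set consisting of $Y_b$ and $3\kappa$ vertices of $X_b$, a $\delta_0$-path through the rest of $X_b$, a $\delta_c$-path through $Y_c$, and a $\delta_0$-path through $X_c$. Their lines are two $\delta_c$-lines and two $\delta_0$-lines, which by Lemma~\ref{lem:cover} miss a light point.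
\end{remark}

\section{Many colors: a parabola in the plane of order $p$}\label{sec:parabola}

In a larger plane the classification of small covers is a theorem on blocking sets. The \emph{projective plane} $PG(2,p)$ has as points the one-dimensional subspaces of $\mathbb F_p^3$ and as lines the two-dimensional ones. It is obtained from $AG(2,p)$ by adding, for each direction, one \emph{point at infinity} that lies on all lines of this direction, and one \emph{line at infinity} that consists of the new points. Every point lies on $p+1$ lines.

\begin{theorem}[Blokhuis~\cite{Blokhuis}]\label{thm:blokhuis}
Let $p>2$ be a prime. A set of points of $PG(2,p)$ that meets every line and contains no line has at least $3(p+1)/2$ points.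
\end{theorem}

Taking orthogonal complements in $\mathbb F_p^3$ exchanges points and lines and preserves incidence. So Theorem~\ref{thm:blokhuis} has the dual form that we use: \emph{a set of fewer than $3(p+1)/2$ lines that covers all points of $PG(2,p)$ contains all $p+1$ lines through some point.} This plays the role of Lemma~\ref{lem:cover}, with a parallel class seen as a pencil at a point at infinity. It is the only place where we need the order of the plane to be prime.

\begin{proposition}\label{prop:parabola}
If $p\ge5$ is a prime, then $\bigl(p+1,\frac{3p-3}2\bigr)$ is deficient.
\end{proposition}

The plan is to make the paths serve two purposes that overlap little. The heavy classes will require about one path each, on lines of a special kind, while the light classes force the lines to include a pencil. If there are $p$ heavy points with no three collinear, a pencil at a light point collects the heavy points in pairs, and only about half of its lines are special. The other half are wasted, which gives about $p+p/2$ paths.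

\subsection*{The coloring}

The heavy points are those of the parabola
\[
P=\{v_s=(s,s^2): s=1,\dots,p\}\subseteq\mathbb F_p^2,
\]
with coordinates read modulo $p$; all other points are light. A vertical line contains one heavy point, and the line $y=mx+d$ contains $v_s$ exactly when $s^2-ms-d=0$. So every line contains at most two heavy points; a line with two is a \emph{secant}. The \emph{tangent} at $v_s$ is the line $y=2sx-s^2$. It contains $v_{s'}$ exactly when $(s'-s)^2=0$, so it meets $P$ only in $v_s$. Since $p$ is odd, the slopes $2s$ are distinct, so distinct tangents have distinct directions.

Let $M\ge3$ and $W=p^2M$. Light classes have $M$ vertices, and their inner edges are colored arbitrarily; their union $Z$ has $(p^2-p)M$ vertices. The class of $v_s$ has $(2^{p+1}+2^s)W$ vertices, and all its inner edges are colored by the direction of the tangent at $v_s$. For $S\subseteq P$ let $V_S=\bigcup_{v\in S}V_v$. The powers $2^s$ prevent any two groups of heavy classes from balancing, and the common term $2^{p+1}$ makes the classes so nearly equal that two outweigh one: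
\begin{itemize}
\item[(S1)] \emph{If $S,T\subseteq P$ are disjoint and not both empty, then $\bigl||V_S|-|V_T|\bigr|\ge2W$.} If $|S|=|T|$, the difference is $W$ times $\sum_{v_s\in S}2^s-\sum_{v_s\in T}2^s$, which is even, and is nonzero by the uniqueness of binary expansions. If $|S|>|T|$, the difference is at least $\bigl(2^{p+1}-\sum_{s=1}^p2^s\bigr)W=2W$.
\item[(S2)] \emph{If $u,v,x\in P$ are distinct, then $|V_u|+|V_v|-|V_x|>W$.} The left side is greater than $(2^{p+1}-2^p)W$.
\end{itemize}
There is now a single rule for neighbors.
\begin{itemize}
\item[(N)] \emph{If a path on a line $L$ meets $V_v$, where $v\in P$ and $L$ is not the tangent at $v$, then its edges from $V_v$ go to $Z$ or to the class of the other heavy point of $L$, if there is one.} Indeed $L$ and the tangent are different lines through $v$, so the color of the path does not occur inside $V_v$.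
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:parabola}]
Let $r=\frac{3p-3}2$. For fixed $p$ the number of vertices is a constant multiple of $M$, so it suffices to show that any $r$ paths leave at least $M$ vertices uncovered. Suppose that at most $r$ nonempty paths leave $\rho<M$ vertices uncovered. Since $M\ge3$, we have $r<2p\le(p-1)M$, and so
\[
|Z|+r+\rho<(p^2-p)M+(p-1)M+M=W .
\]
Lemma~\ref{lem:succ} therefore gives:
\begin{itemize}
\item[(B$'$)] \emph{If $S,T\subseteq P$ are disjoint and every path-neighbor of a vertex of $V_S$ lies in $V_T\cup Z$, then $|V_S|-|V_T|<W$.}
\end{itemize}

\medskip
\noindent\emph{Step 1: the lines contain a pencil.} By Lemma~\ref{lem:lines} the set $F$ of lines of the paths covers $AG(2,p)$. Together with the line at infinity we get at most $r+1=\frac{3p-1}2<\frac{3(p+1)}2$ lines that cover $PG(2,p)$. By the dual form of Theorem~\ref{thm:blokhuis} there is a point $x$ of $PG(2,p)$ such that $F$ contains the set $\Pi$ of all affine lines through $x$. Here $|\Pi|=p+1$ if $x$ is affine and $|\Pi|=p$ if $x$ is at infinity.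

\medskip
\noindent\emph{Step 2: at least $p$ paths lie on secants or tangents.} By (N), these are the only paths that can pass from a heavy vertex to another heavy vertex without using a light one, so we record which heavy classes they connect. Let $\Gamma$ be the multigraph on the vertex set $P$ that has an edge $uv$ for each path whose line is the secant $uv$, and a loop at $v$ for each path whose line is the tangent at $v$. We show that every component of $\Gamma$ has at least as many edges, loops included, as vertices; then $\Gamma$ has at least $p$ edges.

A connected multigraph with fewer edges than vertices is a tree, possibly a single vertex, with no loops. Suppose that some component is such a tree, with bipartition $(S,T)$. By (S1) we may name the parts so that $|V_S|-|V_T|\ge2W$. Consider a path on a line $L$ that meets $V_v$ with $v\in S$. Then $L$ is not the tangent at $v$, since there is no loop at $v$. If $L$ contains a second heavy point $u$, this path contributes the edge $uv$ to $\Gamma$, so $u\in T$. By (N), all path-neighbors of vertices of $V_S$ lie in $V_T\cup Z$, and (B$'$) is violated.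

\medskip
\noindent\emph{Step 3: the case $x\notin P$.} Let $\Pi$ contain $\sigma$ secants and $\tau$ tangents. Each heavy point is on exactly one line of $\Pi$, so $2\sigma+\tau\le p$. If $x=(x_0,y_0)$ is affine, the tangent at $v_s$ passes through $x$ exactly when $s^2-2x_0s+y_0=0$, so $\tau\le2$. If $x$ is at infinity, then $\tau\le1$, because the tangents have distinct directions. In both cases $\sigma+\tau\le\frac{p+\tau}2\le\frac{p+2}2$, and since $p$ is odd, $\sigma+\tau\le\frac{p+1}2$. So at least $p-\frac{p+1}2=\frac{p-1}2$ lines of $\Pi$ are neither secants nor tangents. Each is the line of a path not counted in Step~2. The number of paths is at least $p+\frac{p-1}2=\frac{3p-1}2>r$, a contradiction.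

\medskip
\noindent\emph{Step 4: the case $x\in P$.} Now almost all lines of $\Pi$ are secants and counting paths gives nothing. Instead, all these secants draw on the same class $V_x$, which is too small to serve two other heavy classes. At least $p+1$ paths have lines in $\Pi$, so at most $r-p-1=\frac{p-5}2$ paths have lines outside $\Pi$, and these lines contain at most $p-5$ heavy points altogether. Among the $p-1$ heavy points other than $x$, choose two, $u$ and $v$, on none of these lines. Then $V_u$ is met only by paths on the secant $xu$, and $V_v$ only by paths on the secant $xv$. By (N), we may apply (B$'$) to $S=\{u,v\}$ and $T=\{x\}$. This gives $|V_u|+|V_v|-|V_x|<W$, contrary to (S2).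
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:parabola}]
Apply Lemma~\ref{lem:color} to Proposition~\ref{prop:parabola} $t-p-1$ times. The resulting number of paths is $r_t=\frac{3p-3}2+t-p-1=t+\frac{p-5}2$. For the second statement let $p$ be the largest prime with $p\le t-1$. The prime number theorem, $\pi(y)\sim y/\log y$, implies that for every $\gamma>0$ and all large $t$ there is a prime between $(1-\gamma)t$ and $t-1$. So $p=(1-o(1))t$, and $r_t\ge(\frac32-\eta)t$ for $t\ge t_0(\eta)$. By Lemma~\ref{lem:copies} there are graphs $G$ with $H\not\subseteq\overline G$ in which any $k(r_t+1)-1\ge kr_t$ paths miss a linear number of vertices.
\end{proof}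

\begin{remark}
For $p=5$ Theorem~\ref{thm:parabola} shows that $(t,t)$ is deficient for $t\ge6$, so it does not replace Section~\ref{sec:four}. For $p=3$ the parabola is a triangle, and the tangent at $v_s$ is parallel to the secant through the other two points $v_{s'},v_{s''}$, whose slope is $s'+s''=-s=2s$. The coloring is then the first of the two uniform colorings in Section~\ref{sec:four}, which four paths cover. This is why the classes had to be split there.
\end{remark}

\section{One color: depth-first search}\label{sec:one}

For $t=1$ all paths of $G$ are monochromatic. Let $K_j(s)$ be the complete $j$-partite graph with parts of size $s$; in particular $K_1(s)$ consists of $s$ isolated vertices. If $\chi(H)=k+1$ and $s=|V(H)|$, then $H\subseteq K_{k+1}(s)$, by placing the color classes of $H$ in different parts. So Theorem~\ref{thm:one} follows from the next proposition, with $c=(4k-2)|V(H)|$.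

\begin{proposition}\label{prop:one}
Let $k,s\ge1$. If $K_{k+1}(s)\not\subseteq\overline G$, then some $k$ disjoint paths of $G$ cover all but at most $(4k-2)s$ vertices.
\end{proposition}

The model case is a disjoint union of $k$ complete graphs, where one treats the pieces separately. In general $G$ need not come in pieces, but depth-first search finds a path whose removal leaves two equal sets with no edge between them. Between these sets $\overline G$ is complete, so complete multipartite subgraphs of the two sides combine, and the parameter $k$ is shared between the sides. The removed path is one path too many; the hypothesis is used a second time to merge two paths.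

\begin{proof}
We use induction on $k$. Maintain a partition of $V(G)$ into the vertex set of a path $Q$ and two sets $A$ and $U$ with no edge of $G$ between $A$ and $U$. Start with $U=V(G)$ and $Q$, $A$ empty. While $|U|>|A|$, make one of the following steps. If $Q$ is empty, move a vertex of $U$ to $Q$. Otherwise let $v$ be the last vertex of $Q$; if $v$ has a neighbor in $U$, append such a neighbor to $Q$, and if not, move $v$ from $Q$ to $A$. A vertex enters $A$ only when it has no neighbor in $U$, and $U$ never grows, so there is never an edge between $A$ and $U$. Each step lowers $|U|-|A|$ by exactly one, so the process stops with $|A|=|U|$.

If $|A|=|U|<s$, the path $Q$ misses fewer than $2s\le(4k-2)s$ vertices. Suppose that $|A|=|U|\ge s$. Let $\alpha$ and $\beta$ be the largest integers with $K_\alpha(s)\subseteq\overline{G[A]}$ and $K_\beta(s)\subseteq\overline{G[U]}$; then $\alpha,\beta\ge1$. All pairs between $A$ and $U$ are edges of $\overline G$, so $K_{\alpha+\beta}(s)\subseteq\overline G$ and hence $\alpha+\beta\le k$. For $k=1$ this is impossible, which settles the base case. For $k\ge2$ we have $\alpha,\beta<k$, and by maximality the induction hypothesis applies to $G[A]$ with $\alpha$ and to $G[U]$ with $\beta$. Together with $Q$, and with empty paths added if $\alpha+\beta<k$, we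 obtain $k+1$ disjoint paths that miss at most
\[
(4\alpha-2)s+(4\beta-2)s\le(4k-4)s
\]
vertices. It remains to save one path at the cost of at most $2s$ vertices.

If one of the paths has fewer than $s$ vertices, discard it. Otherwise let $S_1,\dots,S_{k+1}$ be the sets of the last $s$ vertices of the paths. Since they are not the parts of a copy of $K_{k+1}(s)$ in $\overline G$, some edge $xy$ of $G$ has $x\in S_i$ and $y\in S_j$ with $i\ne j$. Follow the $i$th path from its first vertex to $x$, cross to $y$, and follow the $j$th path backward to its first vertex. This merges the two paths and loses only the vertices after $x$ and after $y$, at most $2(s-1)$ in all.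
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBGGS}
J.~Balogh, J.~Bar\'at, D.~Gerbner, A.~Gy\'arf\'as and G.~N.~S\'ark\"ozy,
\emph{Partitioning 2-edge-colored graphs by monochromatic paths and cycles},
Combinatorica (2014); arXiv:1509.05544 (2015).

\bibitem{Blokhuis}
Blokhuis, Combinatorica \textbf{14} (1994), 111--114.

\bibitem{GG}
Gerencs\'er and Gy\'arf\'as, 1967.

\bibitem{Pokrovskiy}
Pokrovskiy, J. Combin. Theory Ser. B \textbf{106} (2014).

\end{thebibliography}
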